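\title{Minimal weakly isotropic forms over fields of transcendence degree one over $\mathbb{Q}$}

\begin{abstract}
A quadratic form over a field $K$ is weakly isotropic if an orthogonal sum of copies of it is isotropic, and $w(K)$ is the supremum of the dimensions of the weakly isotropic forms that have no proper weakly isotropic subform. We prove that $w(K)\le 2$ for every extension $K/\mathbb{Q}$ of transcendence degree $1$. For a weakly isotropic form $\varphi$ of dimension at least $3$ over a real field of this kind we find a prime number $p$ such that $\langle 1,p\rangle\otimes\varphi$ is isotropic. The prime is chosen so that its Frobenius element in a suitable number field is complex conjugation, and a Hasse principle for Galois cohomology does the rest. In transcendence degree $d\ge 1$ the same method shows that finitely many torsion elements of $I^{d+1}K$ are annihilated by $\langle 1,p\rangle$ for infinitely many primes $p$.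
\end{abstract}

\section{The invariant $w(K)$}\label{sec:intro}

Let $K$ be a field of characteristic different from $2$. A \emph{form} over $K$ is a regular quadratic form on a finite-dimensional $K$-vector space, and $\langle a_1,\dots,a_n\rangle$ is the form $a_1X_1^2+\dots+a_nX_n^2$ with $a_i\in K^\times$. A form is \emph{isotropic} if it vanishes on a nonzero vector and \emph{anisotropic} otherwise; the zero form is anisotropic. A form $\psi$ is a \emph{subform} of $\varphi$ if $\varphi\cong\psi\perp\psi'$ for some form $\psi'$.

A form $\varphi=\langle a_1,\dots,a_n\rangle$ is \emph{weakly isotropic} if the orthogonal sum $m\times\varphi$ of $m$ copies of $\varphi$ is isotropic for some $m\ge1$. This means that $\varphi(x_1)+\dots+\varphi(x_m)=0$ for vectors $x_j=(x_{j1},\dots,x_{jn})$, not all zero; collecting coordinates,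
\begin{equation}\label{eq:weak}
a_1t_1+\dots+a_nt_n=0,\qquad t_i=x_{1i}^2+\dots+x_{mi}^2 .
\end{equation}
Thus weak isotropy is isotropy with squares replaced by sums of squares. The form $\varphi$ is \emph{minimal weakly isotropic} if it is weakly isotropic and no proper subform of it is, and $w(K)$ is the supremum of the dimensions of the minimal weakly isotropic forms over $K$. A weakly isotropic subform of least dimension is minimal, so $w(K)\le n$ holds if and only if every weakly isotropic form has a weakly isotropic subform of dimension at most $n$. For ordinary isotropy the corresponding number is always $2$, since every isotropic form contains $\langle 1,-1\rangle$. The invariant $w(K)$ measures how far weak isotropy is from having equally small witnesses.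

Recall that $K$ is \emph{real} if $-1$ is not a sum of squares in $K$; equivalently, a sum of squares vanishes only if each term vanishes. If $K$ is nonreal, then $0$ is a nontrivial sum of squares, every $\langle a\rangle$ is weakly isotropic, and $w(K)=1$. If $K$ is real, no $\langle a\rangle$ is weakly isotropic, so $\langle1,-1\rangle$ is minimal weakly isotropic and $w(K)\ge2$. Over a real field, $\langle a,b\rangle$ is weakly isotropic exactly when $-ab$ is a sum of squares (Lemma~\ref{lem:binary}). For $K=\mathbb{Q}$ this settles the matter: by \eqref{eq:weak} a weakly isotropic form has entries $a>0>b$, the positive rational number $-ab$ is a sum of squares, and so $w(\mathbb{Q})=2$. When $K$ has many orderings, the pair of entries of opposite sign varies with the ordering, and one must change the basis.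

\begin{example}\label{ex:running}
Over $\mathbb{Q}(X)$ let $\varphi=\langle X,\,3-X,\,-1\rangle$. It is weakly isotropic, because $X\cdot1+(3-X)\cdot1+(-1)\cdot3=0$. No two of its entries span a weakly isotropic form: the functions $-X(3-X)$, $X$ and $3-X$ are negative at $X=1$, $-1$ and $4$, so they are not sums of squares. But $x=(1,1,0)$ and $y=(0,0,1)$ are orthogonal with $\varphi(x)=3$ and $\varphi(y)=-1$. They satisfy $\varphi(x)+3\varphi(y)=0$ and span the weakly isotropic subform $\langle3,-1\rangle$.
\end{example}

A form is a \emph{torsion form} if its class in the Witt ring $\mathsf{W}K$ is a torsion element. By a result of Arason and Pfister, a real field $K$ has $w(K)\le2$ if and only if every torsion form over $K$ is isometric to an orthogonal sum of $2$-dimensional torsion forms. It is known that $w(\mathbb{Q}(X,Y))\ge3$, and that for a real number field $k$ every torsion form over $k(X)$ is such an orthogonal sum. Algebraic extensions of $\mathbb{Q}$ have $w\le2$ (Remark~\ref{rem:naive}). So among the extensions of $\mathbb{Q}$, transcendence degree $1$ is the borderline case, and the fields $k(X)$ suggest a positive answer to the following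 question, which is taken from \cite{AB}: \emph{is $w(K)\le2$ for every extension $K/\mathbb{Q}$ of transcendence degree $1$?} The answer is yes.

\begin{theorem}\label{thm:main}
Let $K/\mathbb{Q}$ be an extension of transcendence degree $1$, not necessarily finitely generated. Then $w(K)\le2$. More precisely, $w(K)=2$ if $K$ is real and $w(K)=1$ if $K$ is nonreal.
\end{theorem}

Since $w(\mathbb{Q}(X,Y))\ge3$, the transcendence degree cannot be raised to $2$.

The proof looks for a relation $\varphi(x)+p\,\varphi(y)=0$ with $p$ a positive integer, as in Example~\ref{ex:running}, because then $x$ and $y$ span a weakly isotropic plane. Section~\ref{sec:forms} reduces the existence of such a relation to the statement that a given torsion element of $I^2K$ is annihilated by $\langle1,p\rangle$ for some prime $p$ (Theorem~\ref{thm:ann}). That statement amounts to the vanishing of a class $\alpha\cup(-p)$ in $H^3(K,\mathbb{Z}/2)$, which can be tested place by place over the number field of constants of $K$. We take $p$ with Frobenius element equal to complex conjugation in a suitable number field. Then $-p$ is a local square at the finitely many bad primes, and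 the places above $p$ behave like archimedean places, where $\alpha$ vanishes by hypothesis. Section~\ref{sec:model} carries this out by hand over $\mathbb{Q}$, Section~\ref{sec:tools} collects the cohomological tools, and Section~\ref{sec:prime} contains the general argument. Section~\ref{sec:decomp} derives explicit decompositions of torsion forms, which Theorem~\ref{thm:main} does not need.

\section{Reduction to annihilation by $\langle1,p\rangle$}\label{sec:forms}

\subsection*{The Witt ring}
Let $F$ be a field of characteristic not $2$. Every form is an orthogonal sum of an anisotropic form, unique up to isometry, and copies of the hyperbolic plane $\langle1,-1\rangle$. Two forms have the same class in the Witt ring $\mathsf{W}F$ if their anisotropic parts are isometric; addition and multiplication come from $\perp$ and $\otimes$, and the negative of the class of $\varphi$ is the class of $-\varphi$. Forms of the same class and the same dimension are isometric, and a form in the class of a form of smaller dimension is isotropic. We write $D(\varphi)$ for the set of nonzero values of $\varphi$.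

The classes of even-dimensional forms make up the fundamental ideal $IF$. Its $n$-th power $I^nF$ is generated as a group by the \emph{$n$-fold Pfister forms} $\langle\!\langle a_1,\dots,a_n\rangle\!\rangle=\langle1,-a_1\rangle\otimes\dots\otimes\langle1,-a_n\rangle$, and $I^n_tF$ denotes the torsion part of $I^nF$. A Pfister form $\pi$ satisfies $\pi\cong t\pi$ for all $t\in D(\pi)$. The \emph{signed discriminant} of an $m$-dimensional form $\varphi$ is $(-1)^{m(m-1)/2}\det\varphi\in F^\times/F^{\times2}$. It induces a homomorphism $IF\to F^\times/F^{\times2}$ with kernel $I^2F$, and it sends $c\langle1,-t\rangle$ to $t$. Every binary form can be written in this shape: $\langle a,b\rangle\cong a\langle1,-t\rangle$ with $t=-ab$.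

An ordering $P$ of $F$ defines the signature, the ring homomorphism $\mathsf{W}F\to\mathsf{W}F_P\cong\mathbb{Z}$, where $F_P$ is the real closure at $P$; it counts positive minus negative entries of a diagonalization. By Pfister's theorem, the torsion of $\mathsf{W}F$ is $2$-primary, and an element is torsion if and only if all its signatures are $0$. By Artin's theorem, an element of $F^\times$ that is positive at all orderings is a sum of squares.

\subsection*{Binary forms}

\begin{lemma}\label{lem:binary}
Let $K$ be real and $\beta=c\langle1,-t\rangle$ with $c,t\in K^\times$. The following are equivalent: \textup{(a)} $\beta$ is weakly isotropic; \textup{(b)} $t$ is a sum of squares; \textup{(c)} $\beta$ is a torsion form.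
\end{lemma}

\begin{proof}
If (a) holds, \eqref{eq:weak} gives $t_1=t\,t_2$ with sums of squares $t_1,t_2$, not both zero since $K$ is real. Then $t_2\ne0$ and $t=t_1t_2/t_2^2$ is a sum of squares. If (b) holds, $t$ is a sum of $2^r$ squares for some $r$, so the Pfister form $\pi=2^r\times\langle1\rangle=\langle\!\langle-1,\dots,-1\rangle\!\rangle$ represents $t$. Hence $\pi\cong t\pi$, and $2^r\times\beta\cong c(\pi\perp-t\pi)$ is hyperbolic. If (c) holds, some $m\times\beta$ is hyperbolic, hence isotropic.
\end{proof}

Let $K$ be real and let $p$ be a positive integer. Then $-p$ is not a square in $K$, so $\langle1,p\rangle=\langle\!\langle-p\rangle\!\rangle$ is anisotropic, and $D(\langle1,p\rangle)$ is the group of norms from $K(\sqrt{-p})^\times$. Its elements $u^2+pv^2$ are sums of squares. We call $c\langle1,-t\rangle$ a \emph{binary form of type $p$} if $t\in D(\langle1,p\rangle)$. Such a form $\beta$ is torsion and weakly isotropic by Lemma~\ref{lem:binary}, and $\langle1,p\rangle\beta=0$ in $\mathsf{W}K$ because $\langle1,p\rangle\cong t\langle1,p\rangle$.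

\begin{lemma}\label{lem:split}
Let $K$ be real, $p$ a positive integer and $\varphi$ a form over $K$ such that $\langle1,p\rangle\otimes\varphi$ is isotropic. Then $\varphi$ has a binary subform of type $p$.
\end{lemma}

\begin{proof}
If $\varphi$ is isotropic, it contains $\langle1,-1\rangle$, which is of type $p$ with $t=1$. Let $\varphi$ be anisotropic. As $\langle1,p\rangle\otimes\varphi=\varphi\perp p\varphi$, there is a pair $(x,y)\ne(0,0)$ with $\varphi(x)+p\,\varphi(y)=0$, and anisotropy forces $x\ne0$ and $y\ne0$. The vectors are linearly independent: $x=\lambda y$ would give $(\lambda^2+p)\varphi(y)=0$, so $-p=\lambda^2$ in a real field. The restriction $\beta$ of $\varphi$ to $Kx+Ky$ is anisotropic, hence regular, hence a subform of $\varphi$. Write $\beta\cong c\langle1,-t\rangle$. The form $\langle1,p\rangle\otimes\beta\cong c(\langle1,p\rangle\perp-t\langle1,p\rangle)$ vanishes on $(x,y)$. Since $\langle1,p\rangle$ is anisotropic, this means $u=tu'$ with $u,u'\in D(\langle1,p\rangle)$, and $t=u/u'$ lies in this group.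
\end{proof}

\subsection*{A torsion element of $I^2K$}
To make $\langle1,p\rangle\otimes\varphi$ isotropic it suffices to have $\langle1,p\rangle(\varphi-\psi)=0$ in $\mathsf{W}K$ for a form $\psi$ of smaller dimension. Relation \eqref{eq:weak} provides a smaller form whose difference with $\varphi$ is torsion. A change of one entry then removes the discriminant, which is necessary because torsion elements of $IK$ need not be annihilated by any $\langle1,p\rangle$ (Example~\ref{ex:exception}).

\begin{lemma}\label{lem:rho}
Let $K$ be real and $\varphi$ a weakly isotropic form of dimension $n\ge3$. There is a form $\psi$ of dimension $n-2$ with $\varphi-\psi\in I^2_tK$.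
\end{lemma}

\begin{proof}
Let $\varphi=\langle a_1,\dots,a_n\rangle$ with a relation \eqref{eq:weak}. As $K$ is real, not all $t_i$ are zero. Put $s_i=t_i$ if $t_i\ne0$ and $s_i=1$ otherwise. The form $\varphi'=\langle a_1s_1,\dots,a_ns_n\rangle$ vanishes on the nonzero vector whose $i$-th coordinate is $1$ if $t_i\ne0$ and $0$ otherwise, so $\varphi'\cong\langle1,-1\rangle\perp\tau$ with $\dim\tau=n-2$. In $\mathsf{W}K$,
\[
\varphi-\tau=\varphi-\varphi'=\sum_{i=1}^n a_i\langle1,-s_i\rangle .
\]
This element is torsion by Lemma~\ref{lem:binary}, it lies in $IK$, and its signed discriminant is $\Delta=s_1\cdots s_n$, a sum of squares. Since $n\ge3$ we can write $\tau\cong\langle e\rangle\perp\tau'$. Put $\psi=\langle e\Delta\rangle\perp\tau'$. Then $\varphi-\psi=(\varphi-\tau)+e\langle1,-\Delta\rangle$ is a sum of two torsion elements of $IK$, both of signed discriminant $\Delta$. So $\varphi-\psi$ is torsion with trivial signed discriminant.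
\end{proof}

For $n=3$ there is no choice. The form $\langle a_1,a_2,a_3,-f\rangle$ has trivial signed discriminant only for $f=-a_1a_2a_3$ up to squares, so $\varphi-\psi$ is the class of $\langle a_1,a_2,a_3,a_1a_2a_3\rangle\cong a_1\langle\!\langle-a_1a_2,-a_1a_3\rangle\!\rangle$.

\subsection*{The annihilation theorem}
The arithmetic of $K$ enters through the next result, proved at the end of Section~\ref{sec:prime}.

\begin{theorem}\label{thm:ann}
Let $K$ be a real field of transcendence degree $d\ge1$ over $\mathbb{Q}$, not necessarily finitely generated. For finitely many $\rho_1,\dots,\rho_s\in I^{d+1}_tK$ there are infinitely many prime numbers $p$ with $\langle1,p\rangle\rho_i=0$ for all $i$. Hence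
\[
I^{d+1}_tK=\bigcup_p\,\{\rho\in I^{d+1}K:\langle1,p\rangle\rho=0\}.
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:intro}, $w(K)=1$ for nonreal $K$ and $w(K)\ge2$ for real $K$. Let $K$ be real and $\varphi$ weakly isotropic of dimension $n\ge3$; we must find a binary weakly isotropic subform. Take $\psi$ as in Lemma~\ref{lem:rho}. Since $d=1$, Theorem~\ref{thm:ann} applies to $\rho=\varphi-\psi\in I^2_tK$ and gives a prime $p$ with $\langle1,p\rangle\varphi=\langle1,p\rangle\psi$ in $\mathsf{W}K$. The forms on the two sides have dimensions $2n$ and $2(n-2)$, so $\langle1,p\rangle\otimes\varphi$ is isotropic. By Lemma~\ref{lem:split}, $\varphi$ has a binary subform of type $p$, which is weakly isotropic.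
\end{proof}

The hypothesis on the transcendence degree is used at one point: Lemma~\ref{lem:rho} reaches $I^2K$, and Theorem~\ref{thm:ann} needs $I^{d+1}K$.

\begin{remark}\label{rem:naive}
One may ask why a prime has to be chosen at all. Let $K$ be real of transcendence degree $d$ over $\mathbb{Q}$, and let $\varphi$, $\psi$, $\rho$ be as above. Lemma~\ref{lem:vanish} shows that $I^{d+3}_tK=0$. If $d=0$, then $\langle1,1\rangle\rho\in I^3_tK=0$, and the proof above works with $p$ replaced by $1$. Hence $w(K)\le2$ for all algebraic extensions $K/\mathbb{Q}$. If $d=1$, the same count only gives $\langle1,1,1,1\rangle\rho\in I^4_tK=0$. Then $\varphi(x_1)+\dots+\varphi(x_4)=0$ nontrivially, and for anisotropic $\varphi$ the span of the $x_j$ is a weakly isotropic subform of dimension at most $4$; the bound obtained is $w(K)\le4$. The multiplier $\langle1,1\rangle$ does fail for $d=1$: for $\varphi$ as in Example~\ref{ex:running} the form $\langle1,1\rangle\otimes\varphi$ is anisotropic. Indeed, suppose that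
\[
X(u_1^2+u_2^2)+(3-X)(v_1^2+v_2^2)=w_1^2+w_2^2
\]
with polynomials not all divisible by $X$. The equation $a^2+b^2=3c^2$ has no solution in coprime integers (it forces $3\mid a,b$ and then $3\mid c$), so $3\notin D(\langle1,1\rangle)$ over $\mathbb{Q}$, and since this set is a group, setting $X=0$ shows that $X$ divides $v_1,v_2,w_1,w_2$. Dividing by $X$ and setting $X=0$ again gives $u_1(0)^2+u_2(0)^2=0$, a contradiction. Theorem~\ref{thm:ann} gains one power of $I$ by adapting the multiplier to $\rho$.
\end{remark}

\section{The choice of $p$ over $\mathbb{Q}$}\label{sec:model}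

The method is visible in the analogue of Theorem~\ref{thm:ann} for $K=\mathbb{Q}$ and $d=0$. Take the torsion element $\langle1,-t\rangle\in I\mathbb{Q}$ with $t$ a positive integer. To annihilate it by $\langle1,p\rangle$ we need $t\in D(\langle1,p\rangle)$.

Fix notation for the rest of the paper: $\overline{\mathbb{Q}}\subset\mathbb{C}$ is the field of algebraic numbers, $c$ is complex conjugation, and $\zeta_m$ is a primitive $m$-th root of unity. Let $L\subset\overline{\mathbb{Q}}$ be finite Galois over $\mathbb{Q}$ and $\mathfrak{P}$ a prime of $L$ over an unramified prime $p$. The Frobenius element of $\mathfrak{P}$ is the $g\in\operatorname{Gal}(L/\mathbb{Q})$ with $g(x)\equiv x^p\bmod\mathfrak{P}$ for all integers $x$ of $L$. It generates the image of the injective restriction map $\operatorname{Gal}(L_{\mathfrak{P}}/\mathbb{Q}_p)\to\operatorname{Gal}(L/\mathbb{Q})$. By Chebotarev's theorem, every element of $\operatorname{Gal}(L/\mathbb{Q})$ is the Frobenius element of a prime $\mathfrak{P}$ over infinitely many $p$.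

\begin{lemma}\label{lem:frob}
Let $\Sigma\ni2$ be a finite set of primes, $m=8\prod_{\ell\in\Sigma,\,\ell\ne2}\ell$, and let $L\subset\overline{\mathbb{Q}}$ be a finite Galois extension of $\mathbb{Q}$ containing $\zeta_m$. There are infinitely many primes $p\notin\Sigma$ with a prime $\mathfrak{P}\mid p$ of $L$ such that
\begin{enumerate}
\item[\textup{(a)}] $-p$ is a square in $\mathbb{Q}_\ell$ for every $\ell\in\Sigma$;
\item[\textup{(b)}] $[L_{\mathfrak{P}}:\mathbb{Q}_p]=2$, and $L\cap\mathbb{Q}_p=L\cap\mathbb{R}$, the first intersection being taken in $L_{\mathfrak{P}}$.
\end{enumerate}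
\end{lemma}

\begin{proof}
Take $p\notin\Sigma$ unramified in $L$ with a prime $\mathfrak{P}\mid p$ whose Frobenius element is $c|_L$. Then $\zeta_m^{-1}=c(\zeta_m)\equiv\zeta_m^p\bmod\mathfrak{P}$. The $m$-th roots of unity are distinct modulo $\mathfrak{P}$ because $p\nmid m$, so $-p\equiv1\bmod m$. An integer that is $1$ modulo $8$ is a square in $\mathbb{Q}_2$, and one that is $1$ modulo an odd prime $\ell$ is a square in $\mathbb{Q}_\ell$ by Hensel's lemma. This is (a). The element $c|_L$ has order $2$ since $\zeta_m\notin\mathbb{R}$, so $\operatorname{Gal}(L_{\mathfrak{P}}/\mathbb{Q}_p)$ has order $2$ and its generator acts on $L$ as $c$. An element of $L$ lies in $\mathbb{Q}_p$ if and only if it is fixed by this generator, that is, if and only if it is real.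
\end{proof}

Part (b) says that, as far as $L$ can tell, $L_{\mathfrak{P}}/\mathbb{Q}_p$ is $\mathbb{C}/\mathbb{R}$.

\begin{proposition}\label{prop:model}
For every positive integer $t$ there are infinitely many primes $p$ with $t\in D(\langle1,p\rangle)$ over $\mathbb{Q}$.
\end{proposition}

\begin{proof}
Let $\Sigma$ be the set of primes dividing $2t$ and take $p$ as in Lemma~\ref{lem:frob} for $L=\mathbb{Q}(\zeta_m,\sqrt t)$. We show that $\langle1,p,-t\rangle$ is isotropic over every completion of $\mathbb{Q}$.
\begin{itemize}
\item Over $\mathbb{R}$, $t$ is a square, so $\langle1,-t\rangle$ is isotropic.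
\item Over $\mathbb{Q}_\ell$ with $\ell\in\Sigma$, $-p$ is a square, so $\langle1,p\rangle$ is isotropic.
\item Over $\mathbb{Q}_\ell$ with $\ell\notin\Sigma\cup\{p\}$, the entries are units and $\ell$ is odd. A ternary form over $\mathbb{F}_\ell$ is isotropic, and a zero lifts by Hensel's lemma.
\item Over $\mathbb{Q}_p$, we have $\sqrt t\in L\cap\mathbb{R}\subset\mathbb{Q}_p$, so $\langle1,-t\rangle$ is isotropic.
\end{itemize}
By the Hasse--Minkowski theorem $u^2+pv^2=tz^2$ has a nontrivial rational solution, and $z\ne0$ because $p>0$.
\end{proof}

For $t=3$ we have $m=24$ and $L=\mathbb{Q}(\zeta_{24})\ni\sqrt3$. The prime $23\equiv-1\bmod24$ has Frobenius element $c$, and indeed $3=(2/3)^2+23\,(1/3)^2$.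

The proof in transcendence degree $d\ge1$ has the same four cases. The square class of $t$ becomes a class $\alpha\in H^{d+1}(K,\mathbb{Z}/2)$, and the Hasse--Minkowski theorem becomes a Hasse principle for $H^{d+2}$. ``Unit at $\ell$'' becomes ``extends over a model with good reduction at $\ell$''. The new difficulty is the fourth case. Above, the vanishing of the class of $t$ over $\mathbb{R}$ or $\mathbb{Q}_p$ is detected by one algebraic number, $\sqrt t$, which can be put into $L$. We shall attach to $\alpha$ finitely many number fields that play the role of $\mathbb{Q}(\sqrt t)$.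

\section{Cohomological tools}\label{sec:tools}

For a scheme $S$ on which $2$ is invertible, $H^n(S)=H^n(S,\mathbb{Z}/2)$ is \'etale cohomology. For a field $F$ this is Galois cohomology, written $H^n(F)$. Since $\mu_2=\mathbb{Z}/2$, Tate twists play no role. A unit $a$ on $S$ has a Kummer class $(a)\in H^1(S)$, with $(ab)=(a)+(b)$ and $(a^2)=0$. The cup product is commutative, $(a)\cup(-a)=0$ over a field, and $(-1)^r$ denotes the $r$-fold cup power of $(-1)$. Cohomology commutes with direct limits of fields and, more generally, with filtered inverse limits of quasi-compact separated schemes along affine morphisms. In particular, if $F$ is the function field of an integral separated Noetherian scheme $Y$, then $H^n(F)$ is the direct limit of the groups $H^n(V)$ over the dense open $V\subset Y$. For a finite separable extension $F'/F$, corestriction after restriction is multiplication by $[F':F]$, so restriction is injective if the degree is odd. We write $\operatorname{cd}_2F\le b$ if $H^n(F,A)=0$ for all $n>b$ and all $2$-primary torsion Galois modules $A$. The following facts are used without proof.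

\begin{enumerate}
\item[(F1)] For $n\ge1$ there are homomorphisms $e_n:I^nF\to H^n(F)$ with kernel $I^{n+1}F$ and $e_n(\langle\!\langle a_1,\dots,a_n\rangle\!\rangle)=(a_1)\cup\dots\cup(a_n)$, compatible with products and field extensions (Merkurjev, Rost, Merkurjev--Suslin for $n=2,3$; Orlov--Vishik--Voevodsky in general). By the Arason--Pfister Hauptsatz, $\bigcap_nI^nF=0$.
\item[(F2)] For $a\in F^\times\setminus F^{\times2}$ the sequence
\[
H^{n-1}(F)\xrightarrow{\cup(a)}H^n(F)\xrightarrow{\mathrm{res}}H^n(F(\sqrt a))\xrightarrow{\mathrm{cor}}H^n(F)\xrightarrow{\cup(a)}H^{n+1}(F)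
\]
is exact \cite{Arason}. It is the long exact sequence of $0\to\mathbb{Z}/2\to\operatorname{Ind}\mathbb{Z}/2\to\mathbb{Z}/2\to0$.
\item[(F3)] If $K$ is finitely generated of transcendence degree $d$ over $\mathbb{Q}$, then $\operatorname{cd}_2K(\sqrt{-1})\le d+2$. A field of transcendence degree $d$ over an algebraically closed field has $\operatorname{cd}_2\le d$. See \cite[II.4]{Serre}.
\item[(F4)] Let $k$ be a number field and $K$ the function field of a geometrically integral $k$-variety $X$ of dimension $d\ge1$. For a place $v$ of $k$ let $K_v$ be the function field of $X_{k_v}$. Then $H^{d+2}(K)\to\prod_vH^{d+2}(K_v)$ is injective, where $v$ runs over all places of $k$ (\cite{Kato} for $d=1$, \cite{Jannsen} for all $d\ge1$).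
\item[(F5)] Let $\mathcal{X}\to B$ be smooth and proper with $2$ invertible on $B$, let $\mathcal{Z}\subset\mathcal{X}$ be a relative strict normal crossings divisor (for relative curves: $\mathcal{Z}$ is finite \'etale over $B$), and let $f:\mathcal{X}\setminus\mathcal{Z}\to B$. Then the sheaves $R^bf_*\mathbb{Z}/2$ are locally constant with finite stalks, and their formation commutes with every base change $B'\to B$ \cite{SGA4,SGA45}.
\item[(F6)] If $Y$ is an affine scheme of finite type and dimension at most $d$ over an algebraically closed field, then $H^b(Y)=0$ for $b>d$.
\item[(F7)] If $A$ is a complete discrete valuation ring with finite residue field $\kappa$ and $\mathcal{F}$ is a locally constant sheaf of finite abelian groups on $\operatorname{Spec}A$, then $H^a(A,\mathcal{F})=H^a(\kappa,\mathcal{F})$ because $A$ is henselian, and this group is $0$ for $a\ge2$ because $\kappa$ is finite.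
\end{enumerate}

If (F4) is cited with coefficients $\mathbb{Q}/\mathbb{Z}(d+1)$, the version above follows. The kernel of $H^{d+2}(K)\to H^{d+2}(K,\mathbb{Q}/\mathbb{Z}(d+1))$ is $H^{d+1}(K,\mathbb{Q}/\mathbb{Z}(d+1))/2$, and this is $0$ because $H^{d+1}(K,\mathbb{Q}/\mathbb{Z}(d+1))=K^M_{d+1}(K)\otimes\mathbb{Q}/\mathbb{Z}$ is divisible, by Merkurjev--Suslin for $d=1$ and by the norm residue theorem in general.

We use (F2) with $a=-1$ in the following form:
\begin{equation}\label{eq:inj}
\text{if }-1\notin F^{\times2}\text{ and }\operatorname{cd}_2F(\sqrt{-1})\le b,\text{ then }\cup(-1)\text{ is injective on }H^n(F)\text{ for }n>b.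
\end{equation}
Indeed, the kernel is the image of $H^n(F(\sqrt{-1}))=0$ under corestriction. The next lemma is the cohomological counterpart of Pfister's characterization of torsion; note that $2=\langle\!\langle-1\rangle\!\rangle$ in $\mathsf{W}F$ corresponds to $(-1)$.

\begin{lemma}[Arason]\label{lem:arason}
Let $F$ be a field of characteristic $0$. If $\alpha\in H^n(F)$ vanishes in $H^n(F_P)$ for the real closures $F_P$ at all orderings $P$ of $F$, then $\alpha\cup(-1)^r=0$ for some $r$.
\end{lemma}

\begin{proof}
Suppose that $\alpha\cup(-1)^r\ne0$ for all $r\ge0$. Since cohomology commutes with direct limits of fields, Zorn's lemma gives an extension $E/F$ inside an algebraic closure that is maximal with the property that $\alpha_E\cup(-1)^r\ne0$ for all $r$. We show that $E$ is real closed. Then $E$ is a real closure of $F$ with $\alpha_E\ne0$, contrary to the hypothesis.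

First, $-1\notin E^{\times2}$, as otherwise $(-1)=0$. Second, $E$ has no proper extension of odd degree, since restriction to such an extension is injective; hence every polynomial of odd degree over $E$ has a root. Third, let $a\in E^\times$ and suppose that neither $a$ nor $-a$ is a square. By maximality there is $r\ge1$ such that $\theta=\alpha_E\cup(-1)^r$ vanishes over $E(\sqrt a)$ and over $E(\sqrt{-a})$. By (F2), $\theta=(a)\cup\beta=(-a)\cup\gamma$ for some $\beta,\gamma$. As $(a)\cup(-a)=0$, the class $\theta$ is annihilated by $(-a)$ and by $(a)$, hence by $(a)+(-a)=(-1)$, a contradiction. So $a$ or $-a$ is a square.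

Finally, let $x,y\in E^\times$. Then $x^2+y^2\ne0$ because $-1\notin E^{\times2}$. If $x^2+y^2$ were not a square, we would have $x^2+y^2=-z^2$. Then $\langle1,1\rangle$ represents $-1$, so $\langle1,1\rangle\cong-\langle1,1\rangle$, the form $\langle\!\langle-1,-1\rangle\!\rangle$ is hyperbolic, and $(-1)^2=0$ by (F1), a contradiction. Thus the nonzero squares are closed under addition and multiplication, and exactly one of $a,-a$ is a square for each $a\ne0$. They are the positive elements of an ordering. An ordered field in which positive elements are squares and polynomials of odd degree have roots is real closed.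
\end{proof}

\begin{lemma}\label{lem:vanish}
Let $K$ be a real field of finite transcendence degree $d\ge0$ over $\mathbb{Q}$.
\begin{enumerate}
\item[\textup{(a)}] Finitely many elements of $I^n_tK$ come from $I^n_tK_0$ for a finitely generated real subfield $K_0\subset K$ of transcendence degree $d$.
\item[\textup{(b)}] $I^{d+3}_tK=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Represent each element by an orthogonal sum $\eta$ of forms $\pm\langle\!\langle a_1,\dots,a_n\rangle\!\rangle$, and choose $r$ and an invertible matrix over $K$ that transforms $2^r\times\eta$ into a sum of copies of $\langle1,-1\rangle$. Let $K_0$ be generated by a transcendence basis of $K$, the slots $a_j$ and the entries of these matrices. Subfields of real fields are real.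

(b) By (a) we may assume that $K$ is finitely generated. By (F3) and \eqref{eq:inj}, $\cup(-1)$ is injective on $H^n(K)$ for $n\ge d+3$. Let $\eta\in I^n_tK$ with $n\ge d+3$ and $2^r\eta=0$. Then $e_n(\eta)\cup(-1)^r=e_{n+r}(2^r\eta)=0$, so $e_n(\eta)=0$ and $\eta\in I^{n+1}_tK$. By induction $\eta\in\bigcap_mI^mK=0$.
\end{proof}

\section{The choice of $p$ over a function field}\label{sec:prime}

\begin{proposition}\label{prop:key}
Let $K$ be real and finitely generated of transcendence degree $d\ge1$ over $\mathbb{Q}$. Let $\alpha_1,\dots,\alpha_s\in H^{d+1}(K)$ vanish in $H^{d+1}(K_P)$ for every real closure $K_P$ of $K$. Then there are infinitely many prime numbers $p$ with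
\[
\alpha_i\cup(-p)=0\ \text{ in }H^{d+2}(K)\qquad(i=1,\dots,s).
\]
\end{proposition}

Theorem~\ref{thm:main} uses only $d=1$, where all varieties below are curves.

\begin{proof}
Let $k$ be the algebraic closure of $\mathbb{Q}$ in $K$, a number field. In characteristic $0$ the extension $K/k$ is then regular: $K\otimes_kk'$ is a domain for every field extension $k'/k$, and every $k$-variety with function field $K$ is geometrically integral. Put $R_0=\overline{\mathbb{Q}}\cap\mathbb{R}$, so that $\overline{\mathbb{Q}}=R_0(\sqrt{-1})$. We write $\alpha$ for any one of the $\alpha_i$; the objects $U$, $\Sigma$, $L$ and $p$ below are chosen for all $i$ at once.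

\medskip\noindent\textbf{Step 1: vanishing after making the constants real closed.}
The hypothesis concerns the real closures of $K$, of which there may be infinitely many. The Hasse principle concerns the finitely many real places of $k$. For an embedding $\sigma:k\to R_0$ put $K_\sigma=K\otimes_{k,\sigma}R_0$. This is a domain, integral over the field $K$, hence a field. We claim that
\begin{equation}\label{eq:Ksigma}
\alpha=0\ \text{ in }H^{d+1}(K_\sigma).
\end{equation}
A real closure of $K_\sigma$ is real closed and algebraic over $K$, so it is a real closure of $K$, and $\alpha$ vanishes there. By Lemma~\ref{lem:arason}, $\alpha\cup(-1)^r=0$ over $K_\sigma$ for some $r$. The ring $K_\sigma[T]/(T^2+1)=K\otimes_{k,\sigma}\overline{\mathbb{Q}}$ is a domain, so $-1\notin K_\sigma^{\times2}$, and $K_\sigma(\sqrt{-1})$ has transcendence degree $d$ over $\overline{\mathbb{Q}}$. By (F3) and \eqref{eq:inj}, $\cup(-1)$ is injective on $H^n(K_\sigma)$ for $n\ge d+1$. This proves \eqref{eq:Ksigma}; it is the first use of the degree $d+1$.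

\medskip\noindent\textbf{Step 2: a variety on which this vanishing holds.}
The finiteness statement (F5) applies to varieties and not to function fields, so we move \eqref{eq:Ksigma} to a variety. There is a smooth affine $k$-variety $U$ with function field $K$ such that each $\alpha$ comes from a class $\alpha_U\in H^{d+1}(U)$. Fix $\sigma$ and let $U_\sigma=U\times_{k,\sigma}R_0$, an integral scheme with function field $K_\sigma$. By \eqref{eq:Ksigma}, $\alpha_U$ vanishes on a dense open $V\subset U_\sigma$. The projection $\pi:U_\sigma\to U$ is integral, hence closed, and its fiber over the generic point of $U$ is the single point $\operatorname{Spec}K_\sigma\in V$. So $\pi(U_\sigma\setminus V)$ is a proper closed subset of $U$. Replace $U$ by a dense affine open subset of its complement; the new $U_\sigma$ lies in $V$. Vanishing persists under further shrinking, so after treating the finitely many $\sigma$ and $i$ we have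
\begin{equation}\label{eq:Usigma}
\alpha_U=0\ \text{ in }H^{d+1}(U_\sigma)\ \text{ for every }\sigma:k\to R_0 .
\end{equation}
Choose a smooth projective $k$-variety $X\supset U$ such that $Z=X\setminus U$ is a strict normal crossings divisor: its components and all their intersections are smooth of the expected dimension. For $d=1$, $X$ is the smooth projective curve with function field $K$ and $Z$ is a finite set of closed points. For $d\ge2$ apply Hironaka's theorem to a projective closure of $U$.

\medskip\noindent\textbf{Step 3: the bad primes.}
There is a finite set $\Sigma\ni2$ of prime numbers such that over $O=O_k[1/\ell:\ell\in\Sigma]$ the following hold.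
\begin{itemize}
\item $X$ extends to a smooth projective $O$-scheme $\mathcal{X}$, and $Z$ to a relative strict normal crossings divisor $\mathcal{Z}$. To see this, take the closures of $X$ and of the components of $Z$ in a projective space over $O_k$. For $\mathcal{X}$ and for each intersection of components, the locus where smoothness over $O_k$ fails is closed and misses the generic fiber, so by properness its image in $\operatorname{Spec}O_k$ is a finite set of primes.
\item $\mathcal{U}=\mathcal{X}\setminus\mathcal{Z}$ is affine. Indeed, $U$ has an affine model of finite type over $O_k$, and an isomorphism between the generic fibers of two schemes of finite type extends after inverting finitely many primes. The fibers of $\mathcal{U}$ are open in those of $\mathcal{X}$, so they have dimension at most $d$.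
\item Each $\alpha_U$ extends to a class $\tilde\alpha\in H^{d+1}(\mathcal{U})$, because $U$ is the inverse limit of the schemes $\mathcal{U}_{O[1/N]}$.
\end{itemize}

\medskip\noindent\textbf{Step 4: a finite \'etale scheme attached to $\alpha$.}
Let $f:\mathcal{U}\to\operatorname{Spec}O$, and for an affine $O$-scheme $S$ let $f_S:\mathcal{U}_S\to S$ be the base change. By (F5) the sheaves $R^bf_*\mathbb{Z}/2$ are locally constant with finite stalks, their pullbacks to $S$ are the sheaves $R^bf_{S*}\mathbb{Z}/2$, and their stalks are the groups $H^b$ of the geometric fibers of $f$. By (F6) they vanish for $b>d$. Put $\mathcal{M}=R^df_*\mathbb{Z}/2$ and consider the Leray spectral sequence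
\[
E_2^{a,b}=H^a(S,R^bf_{S*}\mathbb{Z}/2)\ \Longrightarrow\ H^{a+b}(\mathcal{U}_S).
\]
The group $H^{d+1}(\mathcal{U}_S)$ has a filtration with graded pieces $E_\infty^{a,d+1-a}$. The piece with $a=0$ vanishes because $R^{d+1}f_{S*}\mathbb{Z}/2=0$; this is the second use of the degree $d+1$. So $E_\infty^{1,d}$ is a quotient of $H^{d+1}(\mathcal{U}_S)$. No nonzero differential $d_r$ with $r\ge2$ ends in the column $a=1$, so $E_\infty^{1,d}\subset E_2^{1,d}$. We obtain a homomorphism
\[
\epsilon_S:H^{d+1}(\mathcal{U}_S)\to H^1(S,\mathcal{M}_S)
\]
whose kernel is filtered by the groups $E_\infty^{a,d+1-a}$ with $a\ge2$. A morphism $S'\to S$ induces a morphism of Leray spectral sequences, which on $E_2^{1,d}$ is the pullback $H^1(S,\mathcal{M}_S)\to H^1(S',\mathcal{M}_{S'})$. Hence, with $\tilde a=\epsilon_O(\tilde\alpha)\in H^1(O,\mathcal{M})$,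
\begin{equation}\label{eq:eps}
\epsilon_S(\tilde\alpha_S)=\tilde a_S\qquad\text{for all }S,
\end{equation}
where subscripts denote pullback to $\mathcal{U}_S$ and to $S$.

The gain is that $\tilde a$ is a class of degree $1$ on a ring of integers, as $(t)$ was in Section~\ref{sec:model}. The group $H^1(O,\mathcal{M})$ classifies $\mathcal{M}$-torsors: sheaves with an action of $\mathcal{M}$ that are \'etale locally isomorphic to $\mathcal{M}$ acting on itself. A torsor is trivial if and only if it has a global section. The torsor of $\tilde a$ is locally constant with finite nonempty stalks, so it is represented by a nonempty finite \'etale $O$-scheme $T$, and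
\begin{equation}\label{eq:torsor}
\tilde a_S=0\iff T(S)\ne\emptyset .
\end{equation}
As $O$ is normal, $T=\coprod_j\operatorname{Spec}B_j$, where $B_j$ is the integral closure of $O$ in a finite extension $E_j$ of $k$. Since $B_j\otimes_Ok=E_j$, a point of $T$ in a field $k'\supset k$ is a $k$-embedding of some $E_j$ into $k'$. Take $S=\operatorname{Spec}R_0$ over $O$ via $\sigma$, so that $\mathcal{U}_S=U_\sigma$. By \eqref{eq:Usigma}, \eqref{eq:eps} and \eqref{eq:torsor}:
\begin{equation}\label{eq:star}
\text{every }\sigma:k\to R_0\text{ extends to an embedding }\tau:E_j\to R_0\text{ for some }j.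
\end{equation}

\medskip\noindent\textbf{Step 5: the prime.}
With $m$ as in Lemma~\ref{lem:frob}, let $L\subset\overline{\mathbb{Q}}$ be a finite Galois extension of $\mathbb{Q}$ that contains $\zeta_m$ and the images of all embeddings into $\overline{\mathbb{Q}}$ of all fields $E_j$ for all $\alpha_i$, and hence those of $k$. Take any of the infinitely many $p$, with $\mathfrak{P}$, from Lemma~\ref{lem:frob}. For a finite place $v$ of $k$ let $O_v$ be the valuation ring of $k_v$. We claim that
\begin{equation}\label{eq:point}
T(O_v)\ne\emptyset\ \text{ for every place }v\mid p\text{ of }k .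
\end{equation}
Start from any embedding $\sigma_0:k\to L$ and a prime $\mathfrak{P}'$ of $L$ that induces $v$ via $\sigma_0$. The group $\operatorname{Gal}(L/\mathbb{Q})$ is transitive on the primes above $p$, so $g\mathfrak{P}'=\mathfrak{P}$ for some $g$, and $\mathfrak{P}$ induces $v$ via $\sigma=g\sigma_0$. Thus $k_v$ is identified with $\sigma(k)\mathbb{Q}_p\subset L_{\mathfrak{P}}$. By Lemma~\ref{lem:frob}(b) there are two cases.
\begin{itemize}
\item If $\sigma(k)\subset\mathbb{R}$, then $\sigma(k)\subset\mathbb{Q}_p$ and $k_v=\mathbb{Q}_p$. For $\tau$ as in \eqref{eq:star} we have $\tau(E_j)\subset L\cap\mathbb{R}\subset\mathbb{Q}_p$, so $\tau\in T(k_v)$.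
\item If $\sigma(k)\not\subset\mathbb{R}$, then $\sigma(k)\not\subset\mathbb{Q}_p$, so $k_v=L_{\mathfrak{P}}$. For any $j$, an extension of $\sigma$ to $E_j\to\overline{\mathbb{Q}}$ has image in $L\subset k_v$ and is a point of $T(k_v)$.
\end{itemize}
In both cases the image of $B_j$ is integral over $O_v$ and $O_v$ is integrally closed, so the point lies in $T(O_v)$.

\medskip\noindent\textbf{Step 6: local vanishing.}
We show that $\alpha\cup(-p)=0$ in $H^{d+2}(K_v)$ for every place $v$ of $k$; then (F4) completes the proof. If $v$ is complex or lies over a prime in $\Sigma$, then $-p$ is a square in $k_v$, by Lemma~\ref{lem:frob}(a) in the second case. If $v$ is real, it corresponds to an embedding $\sigma:k\to R_0\subset\mathbb{R}$, and $K_\sigma\subset K\otimes_{k,\sigma}\mathbb{R}\subset K_v$, so $\alpha=0$ over $K_v$ by \eqref{eq:Ksigma}.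

Let $v$ be finite and not over $\Sigma$. Then $O_v$ is an $O$-algebra, and we take $S=\operatorname{Spec}O_v$ in Step~4. By (F7), $E_2^{a,b}=0$ for $a\ge2$, and also $E_2^{a,b}=0$ for $b>d$. Therefore
\[
H^{d+2}(\mathcal{U}_{O_v})=0\qquad\text{and}\qquad\epsilon_{O_v}\text{ is injective.}
\]
The generic point of $\mathcal{U}_{k_v}=U_{k_v}$ gives a morphism $\operatorname{Spec}K_v\to\mathcal{U}_{O_v}$ under which $\tilde\alpha_{O_v}$ pulls back to $\alpha_{K_v}$. If $v\nmid p$, then $-p$ is a unit of $O_v$, and $\alpha\cup(-p)$ over $K_v$ is the pullback of $\tilde\alpha_{O_v}\cup(-p)\in H^{d+2}(\mathcal{U}_{O_v})=0$. If $v\mid p$, then $\epsilon_{O_v}(\tilde\alpha_{O_v})=\tilde a_{O_v}=0$ by \eqref{eq:eps}, \eqref{eq:torsor} and \eqref{eq:point}. So $\tilde\alpha_{O_v}=0$, and $\alpha=0$ over $K_v$.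
\end{proof}

The injectivity of $\epsilon_{O_v}$ is the reason for working over $O_v$ and not over $k_v$: it rests on (F7), which lets the scheme $T$ alone decide whether $\tilde\alpha$ vanishes.

\begin{proof}[Proof of Theorem~\ref{thm:ann}]
By Lemma~\ref{lem:vanish}(a) we may assume for the first statement that $K$ is finitely generated. Put $\alpha_i=e_{d+1}(\rho_i)$. Over a real closure $K_P$ the element $\rho_i$ is torsion in $\mathsf{W}K_P\cong\mathbb{Z}$, hence zero, so $\alpha_i$ vanishes over $K_P$. For each of the infinitely many $p$ given by Proposition~\ref{prop:key}, the torsion element $\langle1,p\rangle\rho_i=\langle\!\langle-p\rangle\!\rangle\rho_i\in I^{d+2}K$ has $e_{d+2}(\langle1,p\rangle\rho_i)=(-p)\cup\alpha_i=0$. By (F1) and Lemma~\ref{lem:vanish}(b), $\langle1,p\rangle\rho_i\in I^{d+3}_tK=0$. This also proves the inclusion $\subset$ in the displayed formula. Conversely, $\langle1,p\rangle$ has signature $2$ at every ordering, so $\langle1,p\rangle\rho=0$ implies that all signatures of $\rho$ vanish, and $\rho$ is torsion by Pfister's theorem.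
\end{proof}

\section{Decomposition of torsion forms}\label{sec:decomp}

Theorem~\ref{thm:ann} gives decompositions into binary torsion forms $c\langle1,-t\rangle$ in which $t$ is a sum of squares of the special shape $u^2+pv^2$.

\begin{theorem}\label{thm:decomp}
Let $K$ be a real field of transcendence degree $d\ge1$ over $\mathbb{Q}$, not necessarily finitely generated.
\begin{enumerate}
\item[\textup{(a)}] Every torsion form with class in $I^{d+1}K$ is isometric to an orthogonal sum of binary torsion forms $c\langle1,-t\rangle$ with $t\in D(\langle1,p\rangle)$, for one prime $p$. Every torsion $(d+1)$-fold Pfister form is isometric to $\langle\!\langle t,b_1,\dots,b_d\rangle\!\rangle$ with $t\in D(\langle1,p\rangle)$ for some prime $p$.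
\item[\textup{(b)}] Let $d=1$. For every torsion form $\varphi$ with $\dim\varphi=2m\ge2$ there is a prime $p$ with $\varphi\cong\beta_1\perp\dots\perp\beta_m$, where the $\beta_i=c_i\langle1,-t_i\rangle$ are torsion and $t_i\in D(\langle1,p\rangle)$ for $i\le m-1$. If $\varphi$ has trivial signed discriminant, one can also take $t_m\in D(\langle1,p\rangle)$. In general the exceptional last form cannot be avoided.
\item[\textup{(c)}] Let $d=1$. Every form over $K$ is isometric to $\varphi_0\perp\beta_1\perp\dots\perp\beta_r$ with $\varphi_0$ zero or not weakly isotropic and the $\beta_i$ binary torsion forms.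
\end{enumerate}
\end{theorem}

\begin{proof}
Fix a prime $p$ and a form $\varphi$. Splitting off binary forms of type $p$ by Lemma~\ref{lem:split} as long as possible, we obtain
\begin{equation}\label{eq:dagger}
\varphi\cong\beta_1\perp\dots\perp\beta_r\perp\varphi_0,\qquad\beta_i\text{ of type }p,\qquad\langle1,p\rangle\otimes\varphi_0\text{ anisotropic},
\end{equation}
where $\varphi_0$ may be zero. As $\langle1,p\rangle\beta_i=0$, the form $\langle1,p\rangle\otimes\varphi_0$ is the anisotropic part of $\langle1,p\rangle\otimes\varphi$.

(a) Choose $p$ with $\langle1,p\rangle\varphi=0$ by Theorem~\ref{thm:ann}. Then $\varphi_0=0$ in \eqref{eq:dagger}. Now let $\pi=\langle1\rangle\perp\pi'$ be a torsion $(d+1)$-fold Pfister form and $\langle1,p\rangle\pi=0$. Then $\pi$ and $-p\pi$ have the same class and dimension, so $\pi\cong-p\pi$ represents $-p$, say $-p=x^2+\pi'(y)$. The element $t=x^2+p$ is nonzero since $K$ is real, it lies in $D(\langle1,p\rangle)$, and $\pi'(y)=-t$. The pure subform theorem states that a Pfister form $\langle1\rangle\perp\pi'$ with $-t\in D(\pi')$ is isometric to a Pfister form with first slot $t$.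

(b) Let $\delta$ be the signed discriminant of $\varphi$. At each ordering $\varphi$ has signature $0$, so exactly $m$ entries of a diagonalization are negative, and $\delta=(-1)^{m(2m-1)}\det\varphi=(-1)^m\det\varphi$ is positive. By Artin's theorem $\delta$ is a sum of squares, so $\langle1,-\delta\rangle$ is torsion, and $\varphi-\langle1,-\delta\rangle\in I^2_tK$. Theorem~\ref{thm:ann} gives $p$ with $\langle1,p\rangle\varphi=\langle1,p\rangle\langle1,-\delta\rangle$ in $\mathsf{W}K$. The right side is the class of a $4$-dimensional form, and it is $0$ if $\delta$ is a square. Hence in \eqref{eq:dagger} we have $\dim\varphi_0\le2$, and $\varphi_0=0$ if $\delta$ is a square. The dimension $2m-2r$ of $\varphi_0$ is even, so it is $0$ or $2$. In the second case take $\beta_m=\varphi_0$, which is torsion because $\varphi$ and $\beta_1,\dots,\beta_{m-1}$ are. The last assertion is Example~\ref{ex:exception}.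

(c) A weakly isotropic form over the real field $K$ has dimension at least $2$, and by Theorem~\ref{thm:main} it has a binary weakly isotropic subform, which is torsion by Lemma~\ref{lem:binary}. Split off such subforms as long as the remaining form is weakly isotropic.
\end{proof}

\begin{example}\label{ex:exception}
Over $K=\mathbb{Q}(X)$ let $\delta=(X^2+2)(X^2+3)$, a sum of squares. Then $\delta\notin D(\langle1,p\rangle)$ for every prime $p$. Otherwise $g^2+ph^2=\delta q^2$ with polynomials $g,h,q$ without common factor. Let $\pi_0=X^2+2$. If $-p$ is not a square in $\mathbb{Q}[X]/(\pi_0)=\mathbb{Q}(\sqrt{-2})$, then $g^2+ph^2\equiv0\bmod\pi_0$ forces $\pi_0\mid g,h$; then $\pi_0^2\mid\delta q^2$ and $\pi_0\mid q$, which is excluded. So $-p$ is a square in $\mathbb{Q}(\sqrt{-2})$, which means that $-p$ or $2p$ is a rational square, and $p=2$. The same argument with $X^2+3$ gives $p=3$, a contradiction.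

For $m\ge1$ the form $\varphi=(m-1)\times\langle1,-1\rangle\perp\langle1,-\delta\rangle$ is torsion with signed discriminant $\delta$. If it were a sum of $m$ forms $c_i\langle1,-t_i\rangle$ of type $p$, then $\delta=t_1\cdots t_m$ up to squares would lie in the group $D(\langle1,p\rangle)$. So the exception in Theorem~\ref{thm:decomp}(b) is needed. The example also shows that the degree $d+1$ in Theorem~\ref{thm:ann} and Proposition~\ref{prop:key} cannot be lowered to $d$ when $d=1$. If $\langle1,p\rangle\langle1,-\delta\rangle=0$, then $\langle1,p\rangle\cong\delta\langle1,p\rangle$ would represent $\delta$; so the torsion element $\langle1,-\delta\rangle\in IK$ is annihilated by no $\langle1,p\rangle$. Likewise $(\delta)\in H^1(K)$ vanishes over all real closures, but $(-p)\cup(\delta)=0$ would put the torsion element $\langle\!\langle-p,\delta\rangle\!\rangle$ into $I^3K$, and an element of $I^3K$ represented by a $2$-fold Pfister form $\pi$ is zero: for every $b\in K^\times$ and the ordering-free identity $e_2(\pi)=0$ this is the statement that a quaternion algebra with trivial Brauer class has a hyperbolic norm form.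
\end{example}

\begin{thebibliography}{9}

\bibitem{Arason} Arason, J. Algebra 36 (1975).

\bibitem{AB} M. Archita and Karim Johannes Becher, \emph{Fields where torsion forms decompose}, arXiv:2605.13844 (2026).

\bibitem{Jannsen} Jannsen, Ann. of Math. 183 (2016).

\bibitem{Kato} Kato, J. reine angew. Math. 366 (1986).

\bibitem{Serre} Serre, \emph{Cohomologie galoisienne}.

\bibitem{SGA4} SGA 4, XV, XVI.

\bibitem{SGA45} SGA 4$\frac12$, \emph{Th. finitude}, Appendice 1.3.3.

\end{thebibliography}
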